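\title{Operators on the stopping time space that fix a reflexive subspace}

\begin{abstract}
The stopping time space $S^1$ is the completion of the finitely supported functions on the dyadic tree under the supremum of the $\ell_1$-norms over antichains. We prove that if an operator $T$ on $S^1$ is an isomorphism on an infinite-dimensional closed subspace that contains neither $c_0$ nor $\ell_1$, for instance on an infinite-dimensional reflexive subspace, then the identity of $S^1$ factors through $T$; in particular $T$ preserves a copy of $S^1$. The proof is a dichotomy. Either the images under $T$ of vectors supported on single branches are controlled by probability measures on the Cantor set, and then $T$ can only be an isomorphism on subspaces containing $c_0$ or $\ell_1$; or these images concentrate on uncountably many mutually singular measures, from which a new dyadic tree is built. We also list equivalent conditions and show that the operators which do not preserve a copy of $S^1$ form the largest proper ideal of $\mathcal B(S^1)$.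
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

Let $D=2^{<\mathbb N}$ be the dyadic tree. Its elements, the \emph{nodes}, are the finite sequences of $0$'s and $1$'s, including the empty sequence $\varnothing$, and $s\le t$ means that $s$ is an initial segment of $t$. A \emph{chain} is a set of pairwise comparable nodes and an \emph{antichain} is a set of pairwise incomparable nodes. A \emph{branch} is a point $b$ of the Cantor set $\Omega=2^{\mathbb N}$, identified with the chain $\{b|n:n\ge0\}$ of its initial segments. For a real function $x$ on $D$ and a set $A$ of nodes put $|x|(A)=\sum_{s\in A}|x(s)|$. On the space $c_{00}(D)$ of finitely supported real functions on $D$ define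
\[
\|x\|=\sup\{|x|(A): A\subset D \text{ an antichain}\}.
\]
The \emph{stopping time space} $S^1$ is the completion of $c_{00}(D)$ in this norm.

The norm has a probabilistic reading. Let $P$ be the fair-coin measure on $\Omega$ and attach to $x$ the process $X_n(b)=2^nx(b|n)$. An antichain $A$ is the same thing as a stopping time $\tau$, namely $\tau(b)=n$ if $b|n\in A$ and $\tau(b)=\infty$ if $b$ misses $A$, and $|x|(A)$ is the integral of $|X_\tau|$ over $\{\tau<\infty\}$. So $\|x\|$ is the largest expected absolute value that one can obtain by stopping the process.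

An \emph{operator} is a bounded linear map. An operator $T:X\to Y$ \emph{preserves a copy of $Z$} if there is a subspace $W$ of $X$ isomorphic to $Z$ such that $T|_W$ is an isomorphism onto its image. An operator on $S^1$ that preserves a copy of $S^1$ preserves a copy of every subspace of $S^1$. One can ask, conversely, which subspaces detect this: when does being an isomorphism on a given subspace force $T$ to preserve a copy of the whole space? The two most visible subspaces do not. For $E\subset D$ let $P_E$ be the restriction of functions to $E$; since $|P_Ex|(A)=|x|(A\cap E)$, it is a projection of norm at most $1$ on $S^1$.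

\begin{example}\label{ex:sharp}
Let $b$ be a branch and $A$ an infinite antichain. An antichain meets $b$ in at most one node, so $\|P_bx\|=\sup_n|x(b|n)|$ and the range of $P_b$ is isometric to $c_0$. Also $\|P_Ax\|=|x|(A)$, so the range of $P_A$ is isometric to $\ell_1$. Thus $S^1$ contains both spaces. Now $c_0$ contains no copy of $\ell_1$, because subspaces of $c_0$ have separable dual; and $\ell_1$ contains no copy of $c_0$, because weakly null sequences in $\ell_1$ are norm null. The range of an operator preserving a copy of $S^1$ contains a copy of $S^1$, hence both $c_0$ and $\ell_1$. So neither $P_b$ nor $P_A$ preserves a copy of $S^1$, although each is the identity on its infinite-dimensional range.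
\end{example}

A reflexive space has only reflexive closed subspaces, so it contains neither $c_0$ nor $\ell_1$, and Example~\ref{ex:sharp} says nothing about it. Infinite-dimensional reflexive subspaces of $S^1$ exist: $\ell_p$ embeds for $1<p<\infty$ (Proposition~\ref{prop:lp}), by means of vectors spread over whole levels of the tree. The following question is posed in \cite{Apatsidis}.

\medskip
\noindent\textbf{Problem.} \emph{Let $T:S^1\to S^1$ be an operator and $X$ an infinite-dimensional reflexive subspace of $S^1$ such that $T|_X$ is an isomorphism. Does $T$ preserve a copy of $S^1$?}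
\medskip

A subspace without $c_0$ cannot live on finitely many branches, and a subspace without $\ell_1$ cannot keep escaping into pairwise disjoint parts of the tree. One therefore guesses that an operator fixing such a subspace is active on so many branches that a new dyadic tree can be found among them, and that the answer is yes. A reflexive subspace is complete, hence closed, so the following theorem confirms this guess.

\begin{theorem}\label{thm:main}
Let $T:S^1\to S^1$ be an operator and let $X\subset S^1$ be an infinite-dimensional closed subspace containing no isomorphic copy of $c_0$ and no isomorphic copy of $\ell_1$. If $T|_X$ is an isomorphism, then there are operators $R,U$ on $S^1$ with $RTU=I_{S^1}$. In particular $T$ preserves a copy of $S^1$.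
\end{theorem}

The last sentence follows from the factorization. If $RTU=I$, then $\|x\|\le\|R\|\,\|T\|\,\|Ux\|$, so $W=U(S^1)$ is isomorphic to $S^1$; and $\|Ux\|\le\|U\|\,\|x\|\le\|U\|\,\|R\|\,\|TUx\|$, so $T|_W$ is an isomorphism.

Section~\ref{sec:space} collects the geometry of $S^1$. Section~\ref{sec:model} proves the theorem by hand for the projections $P_E$, extracts from that case a condition (G) on a general operator, and reduces Theorem~\ref{thm:main} to two statements: if (G) fails, the identity factors through $T$ (Section~\ref{sec:factor}); if (G) holds, a subspace without $\ell_1$ on which $T$ is an isomorphism contains $c_0$ (Sections~\ref{sec:ui} and~\ref{sec:czero}). Section~\ref{sec:ideal}, which is not needed for the Problem, gives equivalent conditions and identifies the largest proper ideal of $\mathcal B(S^1)$.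

\section{The space $S^1$}\label{sec:space}

\subsection*{Nodes, shadows and levels}
The \emph{level} $|s|$ of a node $s$ is its length. Let $\Omega_s\subset\Omega$ be the set of branches through $s$, and for a set $A$ of nodes let $\Omega(A)=\bigcup_{s\in A}\Omega_s$ be its \emph{shadow}. The sets $\Omega_s$ are clopen and form a basis of the topology of $\Omega$. A \emph{measure} is a finite positive Borel measure on $\Omega$. An \emph{interval} is a finite interval of levels, and we write $P_I$ for the restriction to the nodes with level in $I$. Finitely supported vectors $x_1,x_2,\dots$ are \emph{successive} if $x_n$ is supported on levels in an interval $I_n$ with $\max I_n<\min I_{n+1}$. We use the following facts.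

\begin{itemize}
\item[(T1)] Two nodes $s,t$ are comparable if and only if $\Omega_s\cap\Omega_t\neq\emptyset$. Hence $\lambda(\Omega(A))=\sum_{t\in A}\lambda(\Omega_t)$ for every antichain $A$ and measure $\lambda$; and antichains with pairwise disjoint shadows are pairwise disjoint and their union is an antichain.
\item[(T2)] A clopen set $O$ is a finite union of sets $\Omega_s$, so every node $t$ of large enough level has $\Omega_t\subset O$ or $\Omega_t\cap O=\emptyset$.
\item[(T3)] The coordinate functionals have norm $1$. For $u\in S^1$ the norm of the restriction of $u$ to the levels $\ge L$ tends to $0$ as $L\to\infty$, since this holds on the dense set $c_{00}(D)$. So $u$ is the limit of its restrictions to the levels $<L$, it is determined by its coordinates, and $\|u\|=\sup|u|(A)$ over finite antichains $A$. Multiplication by a bounded function $m$ on $D$ is an operator of norm at most $\sup|m|$.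
\item[(T4)] If $(x_n)$ is normalized and successive, then $|a_n|\le\|\sum_ia_ix_i\|$, because $a_nx_n=P_{I_n}\sum_ia_ix_i$.
\item[(T5)] (Gliding hump.) If $u_k\to0$ coordinatewise and $\varepsilon_n>0$, there are $k_1<k_2<\cdots$ and successive intervals $J_n$ with $\|u_{k_n}-P_{J_n}u_{k_n}\|\le\varepsilon_n$. Indeed, given $L=\max J_{n-1}$, choose $k_n$ with $\sum_{|t|\le L}|u_{k_n}(t)|\le\varepsilon_n/2$, then $L'>L$ by (T3) such that the restriction of $u_{k_n}$ to the levels $>L'$ has norm at most $\varepsilon_n/2$, and put $J_n=[L+1,L']$.
\end{itemize}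

\subsection*{Chain vectors}
A \emph{chain vector} is a vector $v$ whose support is a finite chain and with $|v(s)|\le1$ for all $s$; then $\|v\|\le1$. Let $\mathcal V$ be the set of chain vectors, $\mathcal V(b)$ the set of those supported on the branch $b$, and $\mathcal V_j(b)$ the set of those supported on $b$ and on levels $\ge j$. The property that drives the whole proof is this: \emph{if $v_1,\dots,v_m\in\mathcal V(b)$ have disjoint supports, then $\sum_i\pm v_i\in\mathcal V(b)$}, so these sums have norm at most $1$ however large $m$ is.

Chain vectors generate the unit ball, and they do so in a canonical way.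

\begin{lemma}\label{lem:chain}
Let $x$ be supported on levels in an interval $I=[p,q]$. For $|s|\ge p$ let $N(s)$ be the norm of the restriction of $x$ to the cone $\{t:t\ge s\}$. For $|s|\in I$ put
\[
\beta(s)=N(s)-N(s0)-N(s1),\qquad \theta(s)=\frac{x(s)}{N(s)},\qquad v_s=\sum_{t\le s,\ |t|\ge p}\theta(t)e_t,
\]
with $\theta(s)=0$ if $N(s)=0$. Then $\beta\ge0$, $v_s\in\mathcal V$, $\operatorname{supp}v_s\subset\operatorname{supp}x\cap\{t:t\le s\}$, and
\[
N(t)=\sum_{s\ge t,\ |s|\le q}\beta(s)\quad(|t|\in I),\qquad \sum_{|s|\in I}\beta(s)=\|x\|,\qquad x=\sum_{|s|\in I}\beta(s)v_s .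
\]
\end{lemma}

\begin{proof}
An antichain in the cone of $s$ is either $\{s\}$ or the union of an antichain in the cone of $s0$ and one in the cone of $s1$. Hence $N(s)=\max\{|x(s)|,N(s0)+N(s1)\}$, which gives $\beta\ge0$ and $|\theta|\le1$; the statements about $v_s$ follow. Since $N(t)=\beta(t)+N(t0)+N(t1)$ and $N=0$ on levels $>q$, backward induction on $|t|$ gives the formula for $N(t)$. An antichain on levels $\ge p$ splits into antichains in the cones of the nodes of level $p$, and any union of such antichains is an antichain; so $\|x\|=\sum_{|t|=p}N(t)=\sum_s\beta(s)$. Finally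
\[
\sum_s\beta(s)v_s=\sum_t\theta(t)\Big(\sum_{s\ge t}\beta(s)\Big)e_t=\sum_t\theta(t)N(t)e_t=x,
\]
because $N(t)=0$ forces $x(t)=0$.
\end{proof}

For example, $x=3e_\varnothing+e_0+e_1$ has $N(0)=N(1)=1$, $N(\varnothing)=3$, $\beta=\theta=1$ at all three nodes, and $x=e_\varnothing+(e_\varnothing+e_0)+(e_\varnothing+e_1)$. For $x=e_\varnothing+e_0+e_1$ we have $N(\varnothing)=2$, $\beta(\varnothing)=0$, $\theta(\varnothing)=\frac12$, and $x=(\frac12e_\varnothing+e_0)+(\frac12e_\varnothing+e_1)$.

\begin{corollary}\label{cor:dual}
Let $\psi\ge0$ be a function on $D$ with $\sum_{t\in b}\psi(t)\le c$ for every branch $b$. Then $\sum_t\psi(t)|x(t)|\le c\|x\|$ for all $x\in c_{00}(D)$.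
\end{corollary}

\begin{proof}
With the decomposition of Lemma~\ref{lem:chain}, $\sum_t\psi(t)|x(t)|\le\sum_s\beta(s)\sum_t\psi(t)|v_s(t)|\le c\sum_s\beta(s)$, since each $v_s$ is supported on a branch and bounded by $1$.
\end{proof}

\subsection*{Reflexive subspaces}
The copies of $\ell_p$ come from independent random variables whose tails are $u^{-p}$: for such variables the expected supremum of $|a_n|f_n$ is comparable to the $\ell_p$-norm of $(a_n)$, and a stopping time captures a fixed fraction of it.

\begin{proposition}\label{prop:lp}
$\ell_p$ embeds in $S^1$ for every $1<p<\infty$.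
\end{proposition}

\begin{proof}
Split the coordinates of $\Omega$ into consecutive blocks $L_1,L_2,\dots$ with $|L_n|=n$, and let $k_n=1+\dots+n$. Let $f_n=2^{i/p}$, where $i\in\{0,\dots,n\}$ is the number of initial zeros in the block $L_n$. Under the fair-coin measure $P$ the $f_n$ are independent, $f_n\ge1$, and $P(f_n\ge2^{m/p})=2^{-m}$ for $0\le m\le n$. For $1\le u\le 2^{n/p}$ let $m$ be the least integer with $2^{m/p}\ge u$; then $P(f_n\ge u)=2^{-m}$ and $\frac12u^{-p}<2^{-m}\le u^{-p}$. Hence
\[
P(f_n\ge u)\le u^{-p}\ \ (u>0),\qquad P(f_n\ge u)\ge\tfrac12u^{-p}\ \ (1\le u\le2^{n/p}),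
\]
the first inequality being trivial for $u<1$ and $u>2^{n/p}$. The function $f_n$ is constant on $\Omega_s$ when $|s|=k_n$, with value $f_n(s)$ say, and we put $x_n=\sum_{|s|=k_n}P(\Omega_s)f_n(s)e_s$. Let $y=\sum_na_nx_n$ be a finite sum with $\sum|a_n|^p=1$, and let $f^*=\sup_n|a_n|f_n$. We show $\delta/3\le\|y\|\le p/(p-1)$ with $\delta=2^{-1/p}$.

\emph{Upper bound.} We have $P(f^*\ge t)\le\sum_n(|a_n|/t)^p=t^{-p}$. For an antichain $A$ the sets $\Omega_s$, $s\in A$, are disjoint, so
\begin{equation}\label{eq:lpupper}
|y|(A)=\sum_n\sum_{s\in A,\ |s|=k_n}\int_{\Omega_s}|a_n|f_n\,dP\le\int_{\Omega(A)}f^*\,dP\le1+\int_1^\infty t^{-p}\,dt=\frac p{p-1}.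
\end{equation}

\emph{Lower bound.} If $|a_n|\ge\delta$ for some $n$, the level $k_n$ is an antichain and gives $\|y\|\ge|a_n|\int f_n\,dP\ge\delta$. Otherwise let $g=\{n:|a_n|\ge\delta2^{-n/p}\}$. Since $\sum_{n\notin g}|a_n|^p\le\delta^p\sum_n2^{-n}=\frac12$, we have $\sum_{n\in g}|a_n|^p\ge\frac12$. For $n\in g$ let $E_n=\{|a_n|f_n\ge\delta\}$. As $1\le\delta/|a_n|\le2^{n/p}$, we get $P(E_n)\ge\frac12(|a_n|/\delta)^p=|a_n|^p$, and by independence
\[
P\Big(\bigcup_{n\in g}E_n\Big)=1-\prod_{n\in g}(1-P(E_n))\ge1-e^{-1/2}\ge\tfrac13 .
\]
Stop at the first $n\in g$ for which $E_n$ occurs: let $A$ consist of the nodes $s$ with $|s|=k_n$, $n\in g$, and $\Omega_s\subset E_n\setminus\bigcup_{m\in g,\,m<n}E_m$. The sets $\Omega_s$, $s\in A$, partition $\bigcup_{n\in g}E_n$, so $A$ is an antichain, and $|y(s)|\ge\delta P(\Omega_s)$ on $A$. Hence $\|y\|\ge\delta/3$.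
\end{proof}

\section{Coordinate projections and condition (G)}\label{sec:model}

\subsection*{What the absence of $\ell_1$ gives}
The hypothesis that a block subspace contains no $\ell_1$ enters through one statement, proved in Section~\ref{sec:ui}. It says that such a subspace is uniformly integrable with respect to a single measure: an antichain with a small shadow carries only a small part of the norm.

\begin{proposition}\label{prop:ui}
Let $(x_n)$ be normalized and successive, suppose that its closed span contains no copy of $\ell_1$, and put $X_k=\operatorname{span}\{x_n:n\ge k\}$. There is a probability measure $\lambda_0$ such that for every $\varepsilon>0$ there are $\eta>0$ and $n_0$ with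
\[
y\in X_{n_0},\quad A\text{ a finite antichain},\quad\lambda_0(\Omega(A))<\eta\quad\Longrightarrow\quad|y|(A)\le\varepsilon\|y\|.
\]
\end{proposition}

For $x_n=e_{b|n}$ take $\lambda_0=\delta_b$ and $\eta=1$: the antichain then misses $b$. For the span of the vectors of Proposition~\ref{prop:lp} take $\lambda_0=P$: by \eqref{eq:lpupper}, with $\eta=P(\Omega(A))$, one has $|y|(A)\le\int_0^\infty\min\{\eta,t^{-p}\}\,dt=\frac p{p-1}\eta^{1-1/p}$. For $x_n=e_{0^n1}$, which span $\ell_1$, the conclusion fails for every $\lambda_0$, since the disjoint sets $\Omega_{0^n1}$ have measure tending to $0$.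

\subsection*{The model case}
Let $E\subset D$ and $T=P_E$. Everything depends on the size of the set $Z(E)$ of branches that contain infinitely many nodes of $E$.

\begin{proposition}\label{prop:model}
\begin{itemize}
\item[(a)] If $Z(E)$ is uncountable, then $RP_EU=I$ for some operators $R,U$ on $S^1$.
\item[(b)] If $Z(E)$ is countable, $(x_n)$ is normalized, successive and supported in $E$, and its closed span contains no copy of $\ell_1$, then a tail of $(x_n)$ is equivalent to the unit vector basis of $c_0$.
\end{itemize}
\end{proposition}

\begin{proof}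
(a) Remove from $Z(E)$ the countably many sets $Z(E)\cap\Omega_s$ that are countable. What remains is an uncountable set $\Gamma$ such that $\Gamma\cap\Omega_s$ is uncountable whenever it is nonempty. Choose a node $s_\varnothing\in E$ on a branch of $\Gamma$. Given a node $s_\sigma\in E$ on a branch of $\Gamma$, choose two distinct branches of $\Gamma$ through $s_\sigma$, and on them nodes $s_{\sigma0},s_{\sigma1}\in E$ of level larger than $|s_\sigma|$ and beyond the point where the two branches split. Then $s_\sigma<s_{\sigma0}$, $s_\sigma<s_{\sigma1}$, and $s_{\sigma0},s_{\sigma1}$ are incomparable. So $\sigma\mapsto s_\sigma$ is injective and preserves both comparability and incomparability. The maps $Ue_\sigma=e_{s_\sigma}$ and $(Rz)(\sigma)=z(s_\sigma)$ therefore have norm at most $1$, and $RP_EU=I$.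

(b) List $Z(E)$ as $b_1,b_2,\dots$ (the list may be finite or empty). Let $\mathcal K_j$ be the set of nodes of $E$ of level $\ge j$ that lie on no $b_i$ with $i\le j$. The open sets $U_j=\Omega(\mathcal K_j)$ decrease. A branch in all $U_j$ contains nodes of $E$ of arbitrarily large level, so it is some $b_i$; but $b_i\notin U_i$. Hence $\bigcap_jU_j=\emptyset$. Take $\lambda_0,\eta,n_0$ from Proposition~\ref{prop:ui} for $\varepsilon=\frac12$ and fix $j$ with $\lambda_0(U_j)<\eta$. Let $y=\sum a_nx_n$ be a finite sum over indices $n\ge n_0$ with $\min I_n\ge j$. A finite antichain in $\mathcal K_j$ has its shadow in $U_j$, so $\|P_{\mathcal K_j}y\|\le\frac12\|y\|$. The vector $y-P_{\mathcal K_j}y$ is supported on at most $j$ branches and its coordinates are bounded by $\max|a_n|$, so its norm is at most $j\max|a_n|$. Together with (T4) this gives $\max|a_n|\le\|y\|\le2j\max|a_n|$.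
\end{proof}

The general proof follows the same two lines: condensation points and a tree of choices in (a); removal of a set with small shadow and a $c_0$-estimate for what is left in (b). But for a general $T$ the image of a vector supported on $b$ need not be supported on $b$, and counting the branches on which $T$ is large is the wrong test.

\begin{example}\label{ex:average}
Let $\sigma_n(x)=\sum_{|s|=n}x(s)$ and $(Tx)(t)=2^{-|t|}\sigma_{|t|}(x)$. For an antichain $A$ we have $|Tx|(A)=\sum_{t\in A}P(\Omega_t)|\sigma_{|t|}(x)|\le\sup_n|\sigma_n(x)|$, and taking for $A$ a full level shows $\|Tx\|=\sup_n|\sigma_n(x)|\le\|x\|$. By (T3), $\sigma_n(x)\to0$, so the range of $T$ is isometric to a subspace of $c_0$ and $T$ preserves no copy of $S^1$. Yet $T$ is an isometry on the range of $P_b$ for every branch $b$. The reason is that all branches are sent to the same place: $|Tv(t)|\le P(\Omega_t)$ for every chain vector $v$.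
\end{example}

So what must be measured is where in the range the mass of $Tv$ sits. In Example~\ref{ex:average} one measure, $P$, dominates all $Tv$. For $P_E$ with $Z(E)$ countable, a measure with an atom at each point of $Z(E)$ plays the same role. The following definition covers both. From now on $T$ is an operator on $S^1$ and $M=\|T\|$.

\begin{definition}\label{def:G}
Let $\lambda$ be a probability measure and $c>0$. A branch $b$ is \emph{$(c,\lambda)$-good} for $T$ if there is $j\ge1$ such that $|Tv|(A)<c$ for all $v\in\mathcal V_j(b)$ and all finite antichains $A$ with $\lambda(\Omega(A))<1/j$. Otherwise $b$ is \emph{$(c,\lambda)$-bad}. The operator $T$ satisfies \emph{condition} (G) if for every $c>0$ there is a probability measure $\lambda$ such that every branch is $(c,\lambda)$-good for $T$.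
\end{definition}

\begin{example}\label{ex:G}
The operator of Example~\ref{ex:average} satisfies (G) with $\lambda=P$ and any $j\ge1/c$, since $|Tv|(A)\le P(\Omega(A))$. For $T=P_E$ every branch is good when $c>1$; when $c\le1$, the branch $b$ is $(c,\lambda)$-bad exactly if $b\in Z(E)$ and $\lambda(\{b\})=0$. Indeed, if $b\notin Z(E)$, then $Tv=0$ for $v\in\mathcal V_j(b)$ with $j$ large. If $\lambda(\{b\})\ge1/j$, an antichain with $\lambda(\Omega(A))<1/j$ misses $b$, which supports $Tv$. In the remaining case $v=e_{b|n}$ and $A=\{b|n\}$, with $b|n\in E$ and $n$ large, show that $b$ is bad. As a measure has countably many atoms, $P_E$ satisfies (G) if and only if $Z(E)$ is countable.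
\end{example}

The integer $j$ in Definition~\ref{def:G} depends on $b$, and in general it cannot be chosen uniformly. For $E=\{0^n1:n\ge0\}$ the set $Z(E)$ is empty, so all branches are good for every $\lambda$; but for $c\le 1$ and any $j$, the vector $e_{0^n1}$ and the antichain $\{0^n1\}$ with $n$ large violate the condition. Proposition~\ref{prop:ui} is what compensates for this lack of uniformity.

The two parts of Proposition~\ref{prop:model} generalize as follows.

\begin{proposition}\label{prop:factor}
If \textup{(G)} fails for $T$, there are operators $R,U$ on $S^1$ with $RTU=I_{S^1}$.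
\end{proposition}

\begin{proposition}\label{prop:czero}
If $T$ satisfies \textup{(G)}, $X\subset S^1$ is an infinite-dimensional closed subspace containing no copy of $\ell_1$, and $T|_X$ is an isomorphism, then $X$ contains a copy of $c_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $X$ contains neither $\ell_1$ nor $c_0$, Proposition~\ref{prop:czero} shows that (G) fails for $T$. Apply Proposition~\ref{prop:factor}.
\end{proof}

\section{From antichains to measures}\label{sec:measures}

To record where a vector puts its mass on a deep antichain we pass to measures on $\Omega$ and take limits. We recall the facts needed.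

\begin{itemize}
\item[(M1)] By the Riesz representation theorem measures are the positive functionals on $C(\Omega)$; convergence of measures means weak$^*$ convergence. If $\nu_k\to\nu$ and $O$ is clopen, then $\nu_k(O)\to\nu(O)$, since the indicator of $O$ is continuous. As $C(\Omega)$ is separable, the set $\mathfrak M_r$ of measures of total mass at most $r$ is weak$^*$ compact and metrizable.
\item[(M2)] For a Borel set $B$, $\nu(B)=\sup\{\nu(K):K\subset B\text{ compact}\}$. A compact set $K$ is the intersection of the decreasing clopen sets $N_n(K)=\bigcup_{b\in K}\Omega_{b|n}$, so $\nu(N_n(K))\to\nu(K)$ for every measure $\nu$. If $K_0,K_1$ are disjoint compact subsets of a clopen set $O$, then by compactness $N_n(K_0)$ and $N_n(K_1)$ are disjoint subsets of $O$ for large $n$.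
\item[(M3)] We write $\nu\ll\lambda$ if $\lambda(B)=0$ implies $\nu(B)=0$; in that case $\lambda(B_k)\to0$ implies $\nu(B_k)\to0$. We write $\nu\perp\lambda$ if $\nu(\Omega\setminus Z)=0=\lambda(Z)$ for some Borel set $Z$. Every $\nu$ has a Lebesgue decomposition $\nu=\nu_a+\nu_s$ with $\nu_a\ll\lambda$ and $\nu_s\perp\lambda$. If $\nu\perp\lambda$ and $\nu'\ll\lambda$, then $\nu\perp\nu'$.
\item[(M4)] For countably many $\nu_1,\nu_2,\ldots\in\mathfrak M_r$ there is a probability measure $\lambda$ with $\nu_i\ll\lambda$ for all $i$: normalize $\delta_b+\sum_i2^{-i}\nu_i$, with any $b\in\Omega$.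
\end{itemize}

For each node $t$ fix a point $p(t)\in\Omega_t$. For $u\in S^1$, a finite antichain $A$ and a clopen set $O$ put
\[
\mu(u,A)=\sum_{t\in A}|u(t)|\,\delta_{p(t)},\qquad A^O=\{t\in A:\Omega_t\subset O\}.
\]
The total mass of $\mu(u,A)$ is $|u|(A)\le\|u\|$, and the shadow of $A^O$ lies in $O\cap\Omega(A)$. A sequence $(A_k)$ of finite antichains is \emph{deep} if for every $L$ all but finitely many $A_k$ contain only nodes of level $>L$.

\begin{lemma}\label{lem:local}
Let $u_k\in S^1$, let $(A_k)$ be deep, and suppose $\mu(u_k,A_k)\to\nu$.
\begin{itemize}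
\item[(a)] For every clopen set $O$, $|u_k|(A_k^O)\to\nu(O)$.
\item[(b)] Let $\lambda$ be a measure with $\lambda(\Omega(A_k))\to0$, let $\nu_a$ be the part of $\nu$ absolutely continuous with respect to $\lambda$, and suppose $\eta=\nu_a(\Omega)>0$. Then there are $k_1<k_2<\cdots$ and $F_j\subset A_{k_j}$ with pairwise disjoint shadows and $|u_{k_j}|(F_j)>\eta/2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For large $k$, (T2) shows that a node $t\in A_k$ has $p(t)\in O$ if and only if $\Omega_t\subset O$. So $|u_k|(A_k^O)=\mu(u_k,A_k)(O)\to\nu(O)$ by (M1).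

(b) Put $B_k=\Omega(A_k)$, a clopen set; $\nu_a(B_k)\to0$ by (M3). Suppose $k_1<\dots<k_{j-1}$ are chosen with $\nu_a(B_{k_i})<2^{-i-1}\eta$. The clopen set $O_j=\Omega\setminus\bigcup_{i<j}B_{k_i}$ has $\nu(O_j)\ge\nu_a(O_j)>\eta/2$. By (a) there is $k_j>k_{j-1}$ with $\nu_a(B_{k_j})<2^{-j-1}\eta$ such that $F_j=A_{k_j}^{O_j}$ satisfies $|u_{k_j}|(F_j)>\eta/2$. For $i<j$ the shadow of $F_i$ lies in $B_{k_i}$ and the shadow of $F_j$ lies in $O_j$, so they are disjoint.
\end{proof}

When the masses $|z_i|(A_i)$ sit on disjoint parts of one antichain we want to add them up, but $z_k$ may be nonzero on $A_i$ and cancel $z_i$ there. Random signs remove this difficulty.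

\begin{lemma}\label{lem:signs}
Let $A_1,\dots,A_m$ be disjoint finite sets whose union $G$ is an antichain, and let $z_1,\dots,z_m\in S^1$. There are signs $\varepsilon_i=\pm1$ with $\big|\sum_i\varepsilon_iz_i\big|(G)\ge\sum_i|z_i|(A_i)$.
\end{lemma}

\begin{proof}
Let the $\varepsilon_i$ be independent random signs. For $t\in A_k$,
\[
\mathbb E\Big|\sum_i\varepsilon_iz_i(t)\Big|=\mathbb E\Big|\varepsilon_k\sum_i\varepsilon_iz_i(t)\Big|\ge\Big|\mathbb E\,\varepsilon_k\sum_i\varepsilon_iz_i(t)\Big|=|z_k(t)|.
\]
Summing over $t\in G$ gives the inequality on average, hence for some choice of signs.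
\end{proof}

\section{When (G) fails, the identity factors through $T$}\label{sec:factor}

For $P_E$ a bad branch $b$ sends mass to the point $b$ itself. In general we record a bad branch together with the limit measure of the mass it produces. Fix $c>0$. A pair $(b,\nu)\in\Omega\times\mathfrak M_M$ is a \emph{witness} if $\nu(\Omega)\ge c$ and there are successive $v_k\in\mathcal V(b)$ and a deep sequence $(A_k)$ with $\mu(Tv_k,A_k)\to\nu$.

If $v_k\in\mathcal V(b)$ are successive, then $\|\sum_{k\in F}\pm Tv_k\|\le M$ for all finite $F$ and all signs. Choosing the signs of $Tv_k(t)$ gives $\sum_k|Tv_k(t)|\le M$ for each node $t$, so $Tv_k\to0$ coordinatewise.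

\begin{lemma}\label{lem:witness}
If $b$ is $(c,\lambda)$-bad, there is a witness $(b,\nu)$ with $\nu\perp\lambda$.
\end{lemma}

\begin{proof}
For each $j$ there are $v^j\in\mathcal V_j(b)$ and a finite antichain $A^j$ with $\lambda(\Omega(A^j))<1/j$ and $|Tv^j|(A^j)\ge c$. The $v^j$ are finitely supported on levels $\ge j$, so a subsequence is successive, and along it $Tv^j\to0$ coordinatewise. Choose $j_1<j_2<\cdots$ in this subsequence such that $v_k=v^{j_k}$ satisfies $\sum_{|t|\le k}|Tv_k(t)|<1/k$, and let $A_k=\{t\in A^{j_k}:|t|>k\}$. Then $(A_k)$ is deep, $\lambda(\Omega(A_k))\to0$, and $c-1/k\le|Tv_k|(A_k)\le M$. By (M1) we may pass to a subsequence along which $\mu(Tv_k,A_k)\to\nu\in\mathfrak M_M$, and $\nu(\Omega)\ge c$. So $(b,\nu)$ is a witness.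

Suppose that the part $\nu_a$ of $\nu$ absolutely continuous with respect to $\lambda$ has mass $\eta>0$. Take $k_j$ and $F_j$ from Lemma~\ref{lem:local}(b). By (T1) the $F_j$ are disjoint and their union is an antichain, so for each $J$ Lemma~\ref{lem:signs} gives signs with $\|\sum_{j\le J}\varepsilon_jTv_{k_j}\|\ge J\eta/2$. The left side is at most $M$, because the $v_k$ lie on one branch. This is absurd for large $J$; hence $\nu\perp\lambda$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:factor}]
Let $c>0$ be such that for every probability measure $\lambda$ some branch is $(c,\lambda)$-bad.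

\emph{Step 1: uncountably many mutually singular witnesses.} By Zorn's lemma there is a maximal family $\Gamma_0$ of witnesses such that any two distinct members have mutually singular measures. If $\Gamma_0$ were countable, (M4) would give $\lambda$ dominating all its measures, and Lemma~\ref{lem:witness} applied to a $(c,\lambda)$-bad branch would give a witness $(b,\nu)$ with $\nu\perp\lambda$. Then $\nu$ is singular to all measures of $\Gamma_0$, and since $\nu\ne0$ is not singular to itself, $(b,\nu)\notin\Gamma_0$; this contradicts maximality. So $\Gamma_0$ is an uncountable subset of $Y=\Omega\times\mathfrak M_M$, which is compact metrizable and therefore has a countable basis. Remove from $\Gamma_0$ its intersections with those basic open sets that meet it in a countable set. The remaining set $\Gamma$ is uncountable, and every open set that meets $\Gamma$ contains uncountably many points of $\Gamma$. For $\gamma\in\Gamma$ write $\gamma=(b_\gamma,\nu_\gamma)$ and fix sequences $(v^\gamma_k)$, $(A^\gamma_k)$ as in the definition of a witness.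

\emph{Step 2: the construction.} We want chain vectors $u_\sigma$ and finite antichains $F_\sigma$, $\sigma\in D$, with $Tu_\sigma$ large on $F_\sigma$ and small on the other $F_\tau$. The map $e_\sigma\mapsto u_\sigma$ will be bounded if \emph{comparable} $\sigma,\tau$ have $u_\sigma,u_\tau$ on a common branch; this we arrange by taking the later witnesses close to the earlier ones in the first coordinate. The map reading off the masses on the $F_\sigma$ will be bounded if \emph{incomparable} $\sigma,\tau$ have $F_\sigma,F_\tau$ with disjoint shadows; this we arrange by mutual singularity. Nothing requires the branches of different witnesses to be different.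

Enumerate $D=\{\sigma_1,\sigma_2,\dots\}$ with nondecreasing levels, so that each node comes after its predecessor. When $\sigma=\sigma_j$ is treated we are given an open set $W^0_\sigma\subset Y$, a point $\gamma=\gamma(\sigma)\in\Gamma\cap W^0_\sigma$ and a clopen set $O_\sigma\subset\Omega$ with $\nu_\gamma(O_\sigma)>c/2$. For $\sigma=\varnothing$ these are $Y$, any point of $\Gamma$, and $\Omega$. Put $u_\sigma=v^\gamma_k$ and $F_\sigma=(A^\gamma_k)^{O_\sigma}$, with $k$ so large that
\begin{itemize}
\item[(i)] $|Tu_{\sigma_j}|(F_{\sigma_j})>c/2$;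
\item[(ii)] $|Tu_{\sigma_j}|(F_{\sigma_i})\le c\,2^{-i-j-2}$ for $i<j$;
\item[(iii)] $|Tu_{\sigma_i}|(F_{\sigma_j})\le c\,2^{-i-j-2}$ for $i<j$;
\item[(iv)] for $i<j$, all levels of $\operatorname{supp}u_{\sigma_j}$ exceed those of $\operatorname{supp}u_{\sigma_i}$, and all levels of $F_{\sigma_j}$ exceed those of $F_{\sigma_i}$.
\end{itemize}
Each condition holds for all large $k$: (i) by Lemma~\ref{lem:local}(a); (ii) because $Tv^\gamma_k\to0$ coordinatewise and the $F_{\sigma_i}$ are finite; (iii) by (T3), because $(A^\gamma_k)$ is deep; (iv) because $(v^\gamma_k)$ is successive and $(A^\gamma_k)$ is deep.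

Let $n_\sigma$ be the largest level of $\operatorname{supp}u_\sigma$ and
\[
W_\sigma=\{(b,\nu)\in W^0_\sigma:\ b|n_\sigma=b_\gamma|n_\sigma,\ \nu(O_\sigma)>c/2\}.
\]
This set is open by (M1) and contains $\gamma$, so it contains two distinct points $\gamma_0,\gamma_1$ of $\Gamma$. Their measures are carried by disjoint Borel sets and give mass $>c/2$ to $O_\sigma$. By (M2) there are disjoint compact sets $K_0,K_1\subset O_\sigma$ with $\nu_{\gamma_i}(K_i)>c/2$, and then disjoint clopen sets $O_{\sigma0},O_{\sigma1}\subset O_\sigma$ with $K_i\subset O_{\sigma i}$. Put $\gamma(\sigma i)=\gamma_i$ and $W^0_{\sigma i}=W_\sigma$ for $i=0,1$. This provides the data for the two successors of $\sigma$.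

\emph{Step 3: the operator $U$.} Let $\sigma\le\tau$. Since $W_{\rho i}\subset W^0_{\rho i}=W_\rho$ for every $\rho$, we have $\gamma(\tau)\in W_\tau\subset W_\sigma$, so $b_{\gamma(\tau)}$ and $b_{\gamma(\sigma)}$ agree up to level $n_\sigma$. Hence $\operatorname{supp}u_\sigma\cup\operatorname{supp}u_\tau\subset b_{\gamma(\tau)}$ is a chain. Let $A$ be an antichain and $\mathcal A$ the set of $\sigma$ with $A\cap\operatorname{supp}u_\sigma\ne\emptyset$. Each of these intersections is a single node. If $\sigma<\tau$ were both in $\mathcal A$, the two nodes would be comparable, and distinct by (iv), which is impossible. So $\mathcal A$ is an antichain, and $|\sum a_\sigma u_\sigma|(A)\le\sum_{\sigma\in\mathcal A}|a_\sigma|\le\|a\|$ for $a\in c_{00}(D)$. Thus $Ue_\sigma=u_\sigma$ defines an operator with $\|U\|\le1$.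

\emph{Step 4: the operator $\Phi$.} Let $\varphi_\sigma(z)=\sum_{t\in F_\sigma}\operatorname{sgn}(Tu_\sigma(t))\,z(t)$ and $(\Phi z)(\sigma)=\varphi_\sigma(z)$. The $F_\sigma$ are pairwise disjoint by (iv), so $\Phi$ maps $c_{00}(D)$ into itself. If $\mathcal A$ is an antichain, the sets $O_\sigma\supset\Omega(F_\sigma)$, $\sigma\in\mathcal A$, are pairwise disjoint, so $\bigcup_{\sigma\in\mathcal A}F_\sigma$ is an antichain by (T1) and $\sum_{\sigma\in\mathcal A}|\varphi_\sigma(z)|\le\sum_{\sigma\in\mathcal A}|z|(F_\sigma)\le\|z\|$. Thus $\Phi$ extends to an operator with $\|\Phi\|\le1$, given by the same formula by continuity.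

\emph{Step 5: inversion.} The coordinate of $\Phi TUe_\tau$ at $\sigma$ is $\varphi_\sigma(Tu_\tau)$. Let $\Delta$ be multiplication by the diagonal entries $\varphi_\sigma(Tu_\sigma)=|Tu_\sigma|(F_\sigma)\in(c/2,M]$. By (T3), $\Delta$ is invertible and $\|\Delta^{-1}\|\le2/c$. Let $\mathcal E=\Phi TU-\Delta$. By (ii) and (iii) the absolute values of its entries have sum at most $\frac c4\sum_{i\ne j}2^{-i-j}\le\frac c4$. For $a\in c_{00}(D)$ this gives $\|\mathcal Ea\|\le|\mathcal Ea|(D)\le\frac c4\sup|a_\sigma|\le\frac c4\|a\|$. So $\|\Delta^{-1}\mathcal E\|\le\frac12$, and $\Phi TU=\Delta(I+\Delta^{-1}\mathcal E)$ is invertible by the Neumann series. Take $R=(\Phi TU)^{-1}\Phi$.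
\end{proof}

\section{Block subspaces without $\ell_1$}\label{sec:ui}

We prove Proposition~\ref{prop:ui}. The measure $\lambda_0$ has to dominate all limits of masses that far-out vectors of the subspace put on antichains. There may be uncountably many such limits, so (M4) does not apply; the following lemma replaces it.

\begin{lemma}\label{lem:dominate}
Let $H\subset\mathfrak M_1$. Suppose that there do not exist $\varepsilon>0$, measures $\nu_j\in H$ and pairwise disjoint clopen sets $O_j$ with $\nu_j(O_j)>\varepsilon$ for all $j\ge1$. Then there is a probability measure $\lambda_0$ with $\nu\ll\lambda_0$ for all $\nu\in H$.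
\end{lemma}

\begin{proof}
It suffices to find, for each $\varepsilon>0$, a probability measure $\lambda_\varepsilon$ such that the $\lambda_\varepsilon$-singular part of every $\nu\in H$ has mass at most $\varepsilon$. Indeed, let $\lambda_0=\sum_{k\ge1}2^{-k}\lambda_{1/k}$. If $\lambda_0(B)=0$ and $\nu\in H$, then $\lambda_{1/k}(B)=0$ and so $\nu(B)\le1/k$ for all $k$.

Suppose that no $\lambda_\varepsilon$ exists for some $\varepsilon$. Given $\nu_1,\dots,\nu_{i-1}\in H$, take a probability measure dominating them, by (M4), and $\nu_i\in H$ whose singular part with respect to it has mass $>\varepsilon$. By (M2) there is a compact set $G_i$ with $\nu_i(G_i)>\varepsilon$ and $\nu_k(G_i)=0$ for $k<i$, and a clopen set $N_i\supset G_i$ with $\nu_k(N_i)<\varepsilon2^{-i-1}$ for $k<i$. The sets $K_k=G_k\setminus\bigcup_{i>k}N_i$ are compact; they are pairwise disjoint because $K_i\subset N_i$ and $K_k\cap N_i=\emptyset$ for $k<i$; and $\nu_k(K_k)>\varepsilon-\sum_i\varepsilon2^{-i-1}=\varepsilon/2$.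

Infinitely many disjoint compact sets cannot in general be separated by disjoint clopen sets (take the points of a convergent sequence and its limit), so we pass to a subsequence and give up some mass. Assume $\nu_k\to\mu$ along a subsequence. Since the $K_k$ are disjoint, $\mu(K_k)\to0$. Choose $k_1<k_2<\cdots$ in the subsequence and clopen sets $N'_j\supset K_{k_j}$ with $\mu(N'_j)<\varepsilon2^{-j-2}$ as follows. Given $N'_i$ for $i<j$, we have $\nu_k(N'_i)\to\mu(N'_i)$, so we can take $k_j$ with $\nu_{k_j}(N'_i)<\varepsilon2^{-i-2}$ for $i<j$ and $\mu(K_{k_j})<\varepsilon2^{-j-2}$; then (M2) gives $N'_j$. The clopen sets $O_j=N'_j\setminus\bigcup_{i<j}N'_i$ are pairwise disjoint and $\nu_{k_j}(O_j)>\varepsilon/2-\varepsilon/4=\varepsilon/4$, contrary to the hypothesis.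
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ui}]
\emph{The excluded configuration.} Suppose there are $\varepsilon>0$, successive $y_1,y_2,\ldots\in X_1$ with $\|y_i\|\le1$, and finite antichains $F_i\subset\operatorname{supp}y_i$ with pairwise disjoint shadows and $|y_i|(F_i)>\varepsilon$. Then $F=\bigcup_iF_i$ is an antichain by (T1), only $y_i$ is nonzero on $F_i$, and
\[
\sum_i|a_i|\ge\Big\|\sum_ia_iy_i\Big\|\ge\Big|\sum_ia_iy_i\Big|(F)=\sum_i|a_i|\,|y_i|(F_i)\ge\varepsilon\sum_i|a_i|.
\]
So the $y_i$ span $\ell_1$. By hypothesis this configuration does not occur.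

\emph{The measure $\lambda_0$.} Let $H\subset\mathfrak M_1$ be the set of all limits of sequences $\mu(y_k,A_k)$ with $y_k\in X_k$, $\|y_k\|\le1$ and $A_k\subset\operatorname{supp}y_k$ an antichain. Such a sequence $(A_k)$ is deep, since $y_k$ is supported on levels $\ge\min I_k$. Suppose $\nu_j\in H$ and $\nu_j(O_j)>\varepsilon$ for pairwise disjoint clopen sets $O_j$. For $j=1,2,\dots$ in turn take, in a sequence defining $\nu_j$, a term $(y,A)$ of index so large that $y$ is successive to the vectors already chosen and $|y|(A^{O_j})>\varepsilon$; this is possible by Lemma~\ref{lem:local}(a). The shadow of $A^{O_j}$ lies in $O_j$, so we obtain the excluded configuration. Lemma~\ref{lem:dominate} now gives $\lambda_0$ with $\nu\ll\lambda_0$ for all $\nu\in H$.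

\emph{Uniformity.} Suppose the conclusion fails for some $\varepsilon$. Taking $\eta=2^{-k}$ and $n_0=k$, normalizing, and intersecting the antichain with the support, we get $y_k\in X_k$ with $\|y_k\|=1$ and antichains $A_k\subset\operatorname{supp}y_k$ with $\lambda_0(\Omega(A_k))<2^{-k}$ and $|y_k|(A_k)>\varepsilon$. Pass to a subsequence along which the $y_k$ are successive and $\mu(y_k,A_k)\to\nu$. The $l$-th term of the subsequence lies in $X_l$, so $\nu\in H$; thus $\nu\ll\lambda_0$, and $\nu(\Omega)\ge\varepsilon$. Lemma~\ref{lem:local}(b), with $\nu_a=\nu$, yields the excluded configuration with $\varepsilon/2$.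
\end{proof}

\section{When (G) holds, subspaces without $\ell_1$ contain $c_0$}\label{sec:czero}

Condition (G) speaks about chain vectors, so we shall write each block $x_n$ as $\sum_s\beta_n(s)v_s$ by Lemma~\ref{lem:chain} and split each $Tv_s$ into a part dominated by a multiple of $\lambda$, which behaves as in Example~\ref{ex:average}, and a remainder. That each remainder has norm at most $c$ is not enough: it bounds the total error for $\sum a_nx_n$ only by $c\sum|a_n|$, while we need $c\|\sum a_nx_n\|$. Condition (G) gives more. Chain vectors taken from \emph{different} blocks along one branch add up, with signs, to a chain vector, so the \emph{sum} of their remainders is at most $c$. The next lemma turns this bound along branches into the bound we need.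

\begin{lemma}\label{lem:transfer}
Let $x_1,x_2,\dots$ be supported on successive intervals $I_n$, with $N_n,\beta_n$ as in Lemma~\ref{lem:chain} for $x_n$ and $I_n$. Let $\Psi\ge0$ be a function on the nodes with level in $\bigcup_nI_n$ such that $\sum_n\max\{\Psi(s):s\in b,\ |s|\in I_n\}\le c$ for every branch $b$. Then for all finitely supported scalars $(a_n)$,
\[
\sum_n|a_n|\sum_{|s|\in I_n}\beta_n(s)\Psi(s)\le c\,\Big\|\sum_na_nx_n\Big\|.
\]
\end{lemma}

\begin{proof}
Corollary~\ref{cor:dual} does not apply to $\Psi$, because the hypothesis controls only the maximum of $\Psi$ inside each block, not its sum. We sum by parts, replacing $\Psi$ by the increments of its running maximum and $\beta_n$ by its tail sums $N_n$. For $|s|\in I_n$ let $\Psi^\sharp(s)=\max\{\Psi(t):t\le s,\ |t|\in I_n\}$. Put $\psi(s)=\Psi^\sharp(s)$ if $|s|=\min I_n$, and $\psi(s)=\Psi^\sharp(s)-\Psi^\sharp(s^-)$ for the other $s$ with $|s|\in I_n$, where $s^-$ is the predecessor of $s$; put $\psi=0$ on the levels outside $\bigcup_n I_n$. Then $\psi\ge0$, $\Psi(s)\le\Psi^\sharp(s)=\sum_{t\le s,\,|t|\in I_n}\psi(t)$, and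
\[
\sum_{|s|\in I_n}\beta_n(s)\Psi(s)\le\sum_{|t|\in I_n}\psi(t)\sum_{s\ge t,\ |s|\in I_n}\beta_n(s)=\sum_{|t|\in I_n}\psi(t)N_n(t).
\]
So the left side of the claim is at most $\sum_t\psi(t)g(t)$, where $g=\sum_n|a_n|\sum_{|t|\in I_n}N_n(t)e_t\in c_{00}(D)$. Along a branch, $\sum_{t\in b}\psi(t)=\sum_n\Psi^\sharp(b|\max I_n)\le c$. Corollary~\ref{cor:dual} gives $\sum_t\psi(t)g(t)\le c\|g\|$.

It remains to show $\|g\|\le\|y\|$ for $y=\sum a_nx_n$. Let $A$ be a finite antichain of nodes with levels in $\bigcup_nI_n$. For $t\in A$ with $|t|\in I_n$ choose an antichain $A_t\subset\{s\ge t:|s|\in I_n\}$ with $|x_n|(A_t)=N_n(t)$. On $A_t$ we have $y=a_nx_n$, so $|y|(A_t)=g(t)$. The shadows of the $A_t$ lie in the disjoint sets $\Omega_t$, so by (T1) $\sum_{t\in A}g(t)=|y|(\bigcup_tA_t)\le\|y\|$.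
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:czero}]
Let $\|Tx\|\ge\kappa_0\|x\|$ for $x\in X$, with $0<\kappa_0\le M$.

\emph{Step 0: reduction to blocks.} Rosenthal's $\ell_1$-theorem states that a bounded sequence in a Banach space has a subsequence that is either weakly Cauchy or equivalent to the unit vector basis of $\ell_1$. As $X$ is infinite-dimensional, it contains a bounded sequence whose mutual distances are bounded below. Since $X$ contains no $\ell_1$, a subsequence is weakly Cauchy, and the normalized differences of its consecutive terms form a normalized weakly null sequence in $X$. It is coordinatewise null. Let $\delta=\kappa_0/(4M)\le\frac14$. By (T5) there are a subsequence $(x^0_n)$ and successive intervals $I_n$ with $\|x^0_n-P_{I_n}x^0_n\|\le\delta2^{-n-1}$. Normalizing $P_{I_n}x^0_n$ moves it by $1-\|P_{I_n}x^0_n\|\le\delta2^{-n-1}$, so we obtain normalized $x_n$ supported on levels in $I_n$ with $\|x_n-x_n^0\|\le\delta2^{-n}$; in particular $(x_n)$ is weakly null. For a finite sum $y=\sum a_nx_n$ and $y^0=\sum a_nx^0_n$, (T4) gives $\|y-y^0\|\le\delta\|y\|$. Hence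 $y\mapsto y^0$ extends to an isomorphism of the closed span of $(x_n)$ onto a subspace of $X$; this span contains no $\ell_1$; and
\[
\|Ty\|\ge\kappa_0(1-\delta)\|y\|-M\delta\|y\|\ge\kappa\|y\|,\qquad\kappa=\kappa_0/2 .
\]
It suffices to show that a subsequence of $(x_n)$ is equivalent to the unit vector basis of $c_0$.

\emph{Step 1: one $j$ for all the branches that matter.} Let $\varepsilon=\kappa/(4M)$ and $c=\kappa/8$. Take $\lambda_0,\eta,n_0$ from Proposition~\ref{prop:ui} for $\varepsilon$, and $\lambda$ from (G) for $c$. Let $\mathcal K_j$ be the set of nodes $s$ for which there are a nonzero $v\in\mathcal V$, supported on levels $\ge j$ and with last support node $s$, and a finite antichain $A$ with $\lambda(\Omega(A))<1/j$ and $|Tv|(A)\ge c$. Then $\mathcal K_{j+1}\subset\mathcal K_j$, so the open sets $U_j=\Omega(\mathcal K_j)$ decrease. If $b\in\bigcap_jU_j$, then for each $j$ some $s\in\mathcal K_j$ lies on $b$, and the corresponding $v$ belongs to $\mathcal V_j(b)$ because its support consists of nodes $\le s$; so $b$ would be $(c,\lambda)$-bad. Hence $\bigcap_jU_j=\emptyset$, and we fix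 $j$ with $\lambda_0(U_j)<\eta$.

Discard finitely many $n$, so that $n\ge n_0$ and $\min I_n\ge j$ for the remaining ones. Let $x'_n$ be the restriction of $x_n$ to $D\setminus\mathcal K_j$, and for a finite sum $y=\sum a_nx_n$ let $y'=\sum a_nx'_n$. A finite antichain $A\subset\mathcal K_j$ has its shadow in $U_j$, so $|y|(A)\le\varepsilon\|y\|$. Therefore
\[
\|y-y'\|\le\varepsilon\|y\|,\qquad\|y'\|\le\|y\|,\qquad\|Ty'\|\ge\kappa\|y\|-M\varepsilon\|y\|=\tfrac34\kappa\|y\|.
\]

\emph{Step 2: blocks in the range.} The sequence $Tx'_n=TP_{D\setminus\mathcal K_j}x_n$ is weakly null, hence coordinatewise null. By (T5), after passing to a subsequence and relabeling, there are successive intervals $J_n$ with $\|Tx'_n-P_{J_n}Tx'_n\|\le\kappa2^{-n-2}$. Since $|a_n|\le\|y\|$,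
\begin{equation}\label{eq:lower}
\Big\|\sum_na_nP_{J_n}Tx'_n\Big\|\ge\tfrac34\kappa\|y\|-\tfrac14\kappa\|y\|=\tfrac12\kappa\|y\|.
\end{equation}

\emph{Step 3: truncation in the range.} Write $x'_n=\sum_{|s|\in I_n}\beta_n(s)v_s$ by Lemma~\ref{lem:chain}. Then $\sum_s\beta_n(s)=\|x'_n\|\le1$, and $v_s$ is supported on nodes $t\le s$ with $|t|\in I_n$ and $t\notin\mathcal K_j$. Let $K=Mj$; the choice is dictated by Chebyshev's inequality in Step~4, where a mass at most $M$ lying above the threshold $K\lambda(\Omega_t)$ has a shadow of measure less than $1/j$. For $|s|\in I_n$ split $P_{J_n}Tv_s=d_s+r_s$, where $d_s$ is the restriction of $Tv_s$ to the nodes $t$ with $|t|\in J_n$ and $|Tv_s(t)|\le K\lambda(\Omega_t)$, and $r_s$ is the restriction to the nodes with $|t|\in J_n$ and $|Tv_s(t)|>K\lambda(\Omega_t)$. With $\bar d_n=\sum_{|s|\in I_n}\beta_n(s)d_s$ and $\bar r_n=\sum_{|s|\in I_n}\beta_n(s)r_s$ we have $P_{J_n}Tx'_n=\bar d_n+\bar r_n$.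

The dominated parts satisfy $|\bar d_n(t)|\le K\lambda(\Omega_t)$ and have disjoint supports. Since $\sum_{t\in A}\lambda(\Omega_t)\le1$ for every antichain $A$,
\begin{equation}\label{eq:dominated}
\Big\|\sum_na_n\bar d_n\Big\|\le K\max_n|a_n|.
\end{equation}

\emph{Step 4: the remainders.} Fix a finite antichain $A$, let $A^n=\{t\in A:|t|\in J_n\}$, and put $\Psi(s)=|r_s|(A^n)$ for $|s|\in I_n$. Then
\begin{equation}\label{eq:remainder}
\Big|\sum_na_n\bar r_n\Big|(A)=\sum_n|a_n|\,|\bar r_n|(A^n)\le\sum_n|a_n|\sum_{|s|\in I_n}\beta_n(s)\Psi(s).
\end{equation}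
We verify the hypothesis of Lemma~\ref{lem:transfer}. Let $b$ be a branch and, for $n$ in a finite set, let $s_n\in b$ with $|s_n|\in I_n$; it suffices to show that $S=\sum_n\Psi(s_n)\le c$. Put
\[
A_n=\{t\in A^n:|Tv_{s_n}(t)|>K\lambda(\Omega_t)\},\qquad G=\bigcup_nA_n\subset A,
\]
so that $\Psi(s_n)=|Tv_{s_n}|(A_n)$. If $G=\emptyset$, then $S=0$. Otherwise $S>0$. The $A_n$ are disjoint and the $v_{s_n}\in\mathcal V(b)$ have disjoint supports, so Lemma~\ref{lem:signs} gives signs such that $v=\sum_n\varepsilon_nv_{s_n}\in\mathcal V(b)$ satisfies $0<S\le|Tv|(G)\le M$. In particular $v\ne0$. Moreover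
\[
\lambda(\Omega(G))=\sum_n\sum_{t\in A_n}\lambda(\Omega_t)<\frac1K\sum_n|Tv_{s_n}|(A_n)=\frac SK\le\frac MK=\frac1j .
\]
The vector $v$ is supported on levels $\ge j$ and its last support node is not in $\mathcal K_j$. By the definition of $\mathcal K_j$, $|Tv|(G)<c$, and so $S<c$. Lemma~\ref{lem:transfer} for $(x'_n)$ and \eqref{eq:remainder} now give $\|\sum a_n\bar r_n\|\le c\|y'\|\le\frac18\kappa\|y\|$, since $A$ was arbitrary.

\emph{Conclusion.} By \eqref{eq:lower}, \eqref{eq:dominated} and the last estimate, $\frac12\kappa\|y\|\le K\max|a_n|+\frac18\kappa\|y\|$. With (T4),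
\[
\max_n|a_n|\le\Big\|\sum_na_nx_n\Big\|\le\frac{8K}{3\kappa}\max_n|a_n| .
\]
So the subsequence is equivalent to the unit vector basis of $c_0$, and by Step~0 the space $X$ contains a copy of $c_0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The absence of $\ell_1$ was used twice, to obtain a weakly null sequence in Step~0 and to discard $\mathcal K_j$ in Step~1. The latter cannot be avoided: the projection onto $E=\{0^n1:n\ge0\}$ satisfies (G) and is the identity on a copy of $\ell_1$, and there $e_{0^n1}$ is entirely supported on $\mathcal K_j$ for large $n$. The absence of $c_0$ was used only to contradict the conclusion of Proposition~\ref{prop:czero}.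

\section{Equivalent conditions and the largest ideal}\label{sec:ideal}

That the sum of two operators not preserving $S^1$ does not preserve $S^1$ is not visible from the definition. Condition (G) makes it immediate, because two measures can be averaged.

\begin{theorem}\label{thm:ideal}
For an operator $T:S^1\to S^1$ the following are equivalent:
\begin{itemize}
\item[(1)] $T$ preserves a copy of $S^1$;
\item[(2)] $I_{S^1}=RTU$ for some operators $R,U$ on $S^1$;
\item[(3)] $T$ preserves a copy of $\ell_p$ for every $1<p<\infty$;
\item[(4)] $T$ preserves a copy of $\ell_p$ for some $1<p<\infty$;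
\item[(5)] $T$ is an isomorphism on some infinite-dimensional reflexive subspace;
\item[(6)] $T$ is an isomorphism on some infinite-dimensional closed subspace containing neither $c_0$ nor $\ell_1$;
\item[(7)] \textup{(G)} fails for $T$.
\end{itemize}
Consequently $\mathcal M=\{T\in\mathcal B(S^1):T\text{ does not preserve a copy of }S^1\}$ is a closed proper two-sided ideal of $\mathcal B(S^1)$ containing every proper two-sided ideal. In \textup{(6)} neither $c_0$ nor $\ell_1$ can be dropped.
\end{theorem}

\begin{proof}
\emph{The equivalences.} (2)$\Rightarrow$(1) was shown after Theorem~\ref{thm:main}. (1)$\Rightarrow$(3) follows from Proposition~\ref{prop:lp}, and (3)$\Rightarrow$(4) is trivial. (4)$\Rightarrow$(5) holds because $\ell_p$ is reflexive, and (5)$\Rightarrow$(6) because a reflexive subspace is closed and contains neither $c_0$ nor $\ell_1$. (6)$\Rightarrow$(7) is Proposition~\ref{prop:czero} and (7)$\Rightarrow$(2) is Proposition~\ref{prop:factor}.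

\emph{Products.} If $QTQ'$ is an isomorphism on $W\cong S^1$, then $Q'|_W$ is bounded below, and so is $T$ on $Q'(W)\cong S^1$; thus $T\notin\mathcal M$. Hence $T\in\mathcal M$ implies $QTQ'\in\mathcal M$ for all operators $Q,Q'$, and in particular $\mathcal M$ is closed under scalar multiples.

\emph{Sums.} By (1)$\Leftrightarrow$(7), $\mathcal M$ is the set of operators satisfying (G). Let $T_1,T_2\in\mathcal M$ and $c>0$. Take $\lambda_i$ from (G) for $T_i$ and $c/2$, and let $\lambda=\frac12(\lambda_1+\lambda_2)$. Given a branch $b$, let $j_i$ be as in Definition~\ref{def:G} for $T_i$, $c/2$, $\lambda_i$, and put $j=2\max\{j_1,j_2\}$. If $\lambda(\Omega(A))<1/j$, then $\lambda_i(\Omega(A))<2/j\le1/j_i$, so $|(T_1+T_2)v|(A)\le|T_1v|(A)+|T_2v|(A)<c$ for $v\in\mathcal V_j(b)$. Thus $T_1+T_2$ satisfies (G).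

\emph{Closedness.} Let $T$ be in the norm closure of $\mathcal M$ and $c>0$. Take $T'\in\mathcal M$ with $\|T-T'\|<c/2$ and $\lambda$ from (G) for $T'$ and $c/2$. For $v\in\mathcal V$ and an antichain $A$ we have $|Tv|(A)\le|T'v|(A)+c/2$, so every branch, being $(c/2,\lambda)$-good for $T'$, is $(c,\lambda)$-good for $T$. Thus $T$ satisfies (G).

\emph{Maximality.} We have $I\notin\mathcal M$, so $\mathcal M$ is proper. A two-sided ideal containing some $T\notin\mathcal M$ contains $RTU=I$ by (2), so it is all of $\mathcal B(S^1)$.

\emph{Sharpness of \textup{(6)}.} In Example~\ref{ex:sharp}, $P_b$ is an isomorphism on an infinite-dimensional closed subspace without $\ell_1$, and $P_A$ on one without $c_0$, and neither preserves a copy of $S^1$.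
\end{proof}

\begin{thebibliography}{1}
\bibitem{Apatsidis} Dimitris Apatsidis, \emph{Operators on the Stopping Time Space}, arXiv:1503.07756 (2015).
\end{thebibliography}
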